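# Odd finite components in $\mathbb Z^3$: mixing permutations across a plane

## 1. Subshifts, sofic shifts and component shifts

Throughout, $d\ge 1$ and $\mathbb Z^d$ acts on $\Sigma^{\mathbb Z^d}$ ($\Sigma$ a finite alphabet, product topology) by $(v\cdot x)_u=x_{u+v}$. We write $\mathbb N=\{1,2,\dots\}$ and $[n]=\{0,\dots,n-1\}$; $S_n$ is the symmetric group of $[n]$, and $\tau^{-1}\sigma(u)=\tau^{-1}(\sigma(u))$. Logarithms are base 2.

**Definition 1 (subshift).** A subshift is a closed translation-invariant subset of $\Sigma^{\mathbb Z^d}$. Example: the set of $x\in\{0,1\}^{\mathbb Z^d}$ with at most one symbol $1$ is a subshift; it is closed because a violation, two $1$'s, is visible in a finite window.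

**Definition 2 (SFT).** A subshift of finite type (SFT) is a subshift defined by a finite set of forbidden finite patterns. Example: forbidding two adjacent $1$'s in each of the $d$ directions. Extending each forbidden pattern in all possible ways, we may always take all forbidden patterns to have the same cubical shape $[0,\rho]^d$, for any large enough $\rho$.

**Definition 3 (sofic).** A subshift is sofic if it is the image of an SFT (over some finite alphabet) under a continuous translation-commuting map. By the Curtis–Hedlund–Lyndon theorem such a map $\varphi$ is a block map: for some $\rho$, $\varphi(y)_v$ depends, by a rule that does not depend on $v$, only on $y$ restricted to $v+[-\rho,\rho]^d$. The SFT is called a cover.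

Example, with $d=1$: let $Y$ be the set of sequences over $\{0,a,b\}$ in which $aa$, $bb$, $0b$ and $b0$ are forbidden, and let $\varphi$ send $a,b\mapsto1$ and $0\mapsto0$. A finite run of nonzero symbols alternates, starts with $a$ and ends with $a$, so it has odd length. Conversely, every run that is infinite or finite of odd length can be labeled this way. So the sequences in which all finite maximal runs of $1$'s have odd length form a sofic shift.

**Definition 4 (component shift).** Two points $u,v\in\mathbb Z^d$ are adjacent if $u-v=\pm e_i$ for a standard basis vector $e_i$. The components of $x\in\{0,1\}^{\mathbb Z^d}$ are the connected components of the graph induced on $\{u:x_u=1\}$. For $S\subset\mathbb N$ let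
$$X_S^d=\{x\in\{0,1\}^{\mathbb Z^d}:\text{ every finite component of }x\text{ has cardinality in }S\}.$$
Infinite components are subject to no condition.

Example: let $S$ be the set of odd numbers and $d=3$. A single $1$, a straight row of three $1$'s, and an infinite line of $1$'s are all in $X^3_S$; two adjacent $1$'s surrounded by $0$'s are not. The set $X_S^d$ is a subshift: a finite component of forbidden size, together with the $0$'s around it, is a finite pattern, so the complement of $X_S^d$ is open; translation invariance is clear.

**Definition 5 (eventually periodic set, recurrent residues).** $S\subset \mathbb N$ is eventually periodic with period $m$ if, for all large $s$, $s\in S$ if and only if $s+m\in S$. Put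
$$R=\{r\in\mathbb Z/m: S\cap r\text{ is infinite}\},$$
viewing $r$ as a residue class. Then $S$ and $\bigcup_{r\in R} r$ differ by a finite set. Examples: for the odd numbers, $m=2$ and $R=\{1\}$; for the even numbers, $R=\{0\}$; for a finite set, $R=\emptyset$.

Now the question, which comes from Rostislav Grigorchuk and Ville Salo, "SFT covers for actions of the first Grigorchuk group", arXiv:2403.06480 (2024): let $X$ be the set of $x\in\{0,1\}^{\mathbb Z^3}$ all of whose finite components have odd cardinality; is $X$ sofic? In plain words: can one decorate the cells with finitely many labels, subject to finitely many local rules, so that the undecorated configurations are exactly those of $X$? The answer is no, and we prove the following.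

**Theorem A.** Let $d\ge 3$ and suppose there is $j\ge 2$ such that $\{s\in S: js\notin S\}$ is infinite. Then $X_S^d$ is not sofic. In particular ($S$ the odd numbers, $j=2$, $d=3$) $X$ is not sofic.

**Theorem B.** Let $d\ge3$ and let $S$ be eventually periodic with period $m$. Then $X_S^d$ is sofic if and only if $R\neq\emptyset$ and $R$ is closed under multiplication by positive integers; equivalently, if and only if $S$ differs by a finite set from a nonempty finite union $\bigcup_i m_i\mathbb N$.

For example, for $S=\{s\equiv r \bmod m\}$ the set $R=\{r\}$ is closed under multiplication exactly when $2r=r$ in $\mathbb Z/m$, so $X^d_S$ is sofic if and only if $m\mid r$. The shift "all components are infinite" ($S=\emptyset$) is not sofic. The case $d=2$ is not addressed here.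

## 2. Flows: even sizes are easy, odd sizes resist

Let us first try to build covers. For $S=\{2,4,6,\dots\}$, label each edge between adjacent $1$-cells $v$, $v+e_a$ by an element of $\mathbb Z/2$ (stored at $v$), and require that at every $1$-cell the sum of the labels of its edges equals $1$. This is a local rule. In a finite component, summing over all cells counts each edge twice, so the size is $0$ in $\mathbb Z/2$. Conversely, a finite component of even size has such a labeling: take a spanning tree, put $0$ on the other edges, and solve from the leaves to the root; the condition at the root then holds because the size is even. (Infinite components are treated in Section 9.) So even sizes give a sofic shift.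

The sensible next attempt for odd sizes is to allow special cells, "roots", at which the sum must be $0$ instead of $1$. Summing now gives
$$\text{size}\equiv\text{number of roots}\pmod 2 .$$
A component of odd size can be labeled with exactly one root. But we must also exclude labelings with an even number of roots, that is, force the set of roots in each finite component to have odd cardinality. That is the question we started with. In dimension one the local rules of Definition 3 get around this because a run has a left end; in higher dimension a component has no such distinguished cell that local rules can see. This is only a failed construction, and for a proof we need to look at what an arbitrary cover can do.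

## 3. What a cover remembers across a boundary

The tool is standard cut-and-paste: if two points of the cover agree near the boundary of a finite set $F$, the inside of one can be combined with the outside of the other. For a finite $F\subset\mathbb Z^d$ and $\rho\ge1$ let $D_F$ be the set of $v$ at $\ell^\infty$-distance $\le\rho$ from both $F$ and $F^c$.

**Lemma 1 (splicing).** Let $X\subset\{0,1\}^{\mathbb Z^d}$ be sofic. There are $\rho\ge 1$ and a finite alphabet $\Sigma$ such that for each finite $F$ there is a map $\ell_F:X\to\Sigma^{D_F}$ with this property: if $\ell_F(x)=\ell_F(x')$, then the configuration equal to $x$ on $F$ and to $x'$ on $F^c$ is in $X$.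

*Proof.* Write $X=\varphi(Y)$, where $Y\subset\Sigma^{\mathbb Z^d}$ is an SFT with forbidden patterns of shape $[0,\rho]^d$ and $\varphi$ is a block map with neighborhood $[-\rho,\rho]^d$ (enlarge $\rho$ to serve both). For each $x\in X$ choose $y_x\in Y$ with $\varphi(y_x)=x$, and put $\ell_F(x)=y_x|_{D_F}$. Suppose $\ell_F(x)=\ell_F(x')$, and let $z=y_x$ on $F$ and $z=y_{x'}$ on $F^c$.

We claim $z\in Y$. Let $w=v+[0,\rho]^d$ be a window. If $w$ meets both $F$ and $F^c$, then every point of $w$ is at distance $\le\rho$ from both, so $w\subset D_F$, where $y_x=y_{x'}=z$; hence $z|_w=y_x|_w$ is allowed. If $w$ lies in $F$ or in $F^c$, then $z|_w$ is a pattern of $y_x$ or of $y_{x'}$, also allowed.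

Now let $v\in F$. Points of $(v+[-\rho,\rho]^d)\setminus F$ are in $F^c$ and within $\rho$ of $v\in F$, so they lie in $D_F$, where $z=y_x$. Thus $z=y_x$ on all of $v+[-\rho,\rho]^d$, and $\varphi(z)_v=x_v$. In the same way $\varphi(z)_v=x'_v$ for $v\notin F$. So $\varphi(z)$ is the spliced configuration, and it is in $X$. $\square$

If $F$ is a flat box of side $K$ in $d-1$ directions and fixed height in the remaining one, then for large $K$ the label $\ell_F(x)$ takes at most $2^{O(K^{d-1})}$ values: a bounded number of bits per unit area of the box.

## 4. Permutations across a plane: two pigeonhole arguments that fall short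

In dimension $\ge3$, wires made of $1$'s can cross without touching. So on the upper side of a plane we can lay $n$ disjoint paths, the $i$-th one joining a terminal $\mathbf u_i$ to a terminal $\mathbf v_{\sigma(i)}$ on the plane, for any $\sigma\in S_n$. On the lower side we do the same with $\tau\in S_n$. An upper path from $\mathbf u_i$ arrives at $\mathbf v_{\sigma(i)}$, continues below, and comes back at $\mathbf u$-index $\tau^{-1}\sigma(i)$. So the components are the cycles of $\tau^{-1}\sigma$. If all paths are padded so that an upper and a lower path together always have $s$ cells, a $k$-cycle becomes a component of $ks$ cells.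

The smallest case is $n=2$ with $s$ odd. If $\sigma=\tau$ there are two components of size $s$, which is allowed. If $\sigma\ne\tau$ then $\tau^{-1}\sigma$ is a transposition and there is one component of size $2s$, which is forbidden.

Place $B$ disjoint copies of this gadget along the plane, with permutations $\vec\sigma,\vec\tau\in S_n^B$, and call the configuration $x_{\vec\sigma,\vec\tau}$. The wires have bounded cross-section, so $nB$ is of the order of the area of the plane used, and a cover has at most $2^{CnB}$ labels, where $C$ depends on the cover but not on $n$. All $(n!)^B$ configurations $x_{\vec\sigma,\vec\sigma}$ lie in $X$. Since $\log n!$ is of order $n\log n$, for $n$ large there are far more than $2^{CnB}$ of them. The first attempt is: by pigeonhole two different $\vec\sigma,\vec\tau$ have the same label, so $x_{\vec\sigma,\vec\tau}\in X$; contradiction?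

This breaks at one exact point. That $\sigma\neq\tau$ does not make $x_{\vec\sigma,\vec\tau}$ illegal: if $\tau^{-1}\sigma$ is a $3$-cycle, its component has $3s$ cells, an odd number. Even many permutations with the same label are not enough. If $3\mid n$, the group $G$ generated by the cycles $(3i\ \,3i{+}1\ \,3i{+}2)$ has $3^{n/3}$ elements, and every $\tau^{-1}\sigma$ with $\sigma,\tau\in G$ has only cycles of length $1$ and $3$.

Pigeonhole gives more than two, though. It gives a set $\mathcal A\subset S_n^B$ of size at least $(n!)^B2^{-CnB}$ with constant label. Some coordinate projection $A_b\subset S_n$ of $\mathcal A$ then has $|A_b|\ge 2^{-Cn}n!$, and any two elements of $\mathcal A$ can be spliced. So the question becomes whether such a set $A$ must contain $\sigma,\tau$ such that $\tau^{-1}\sigma$ has a $2$-cycle.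

Here is a second natural attempt. Let $G$ be the group of order $2^{\lfloor n/2\rfloor}$ generated by the disjoint transpositions $(2i\ \,2i{+}1)$. Every non-identity element of $G$ has a $2$-cycle. For distinct $\sigma=gh$ and $\tau=gh'$ in a left coset $gG$ we have $\tau^{-1}\sigma=h'^{-1}h\in G\setminus\{\mathrm{id}\}$. So if no $\tau^{-1}\sigma$ with $\sigma,\tau\in A$ has a $2$-cycle, then $A$ has at most one element in each coset, and $|A|\le n!\,2^{-\lfloor n/2\rfloor}$. This is a contradiction when, roughly, $C<\frac12$. But $C$ is dictated by the cover, whose alphabet is arbitrary, and this subgroup does not handle large $C$. What we need is Proposition 4 below: for every $C$ and $j\ge 2$, if $n$ is large, every $A\subset S_n$ with $|A|\ge2^{-Cn}n!$ contains $\sigma,\tau$ such that $\tau^{-1}\sigma$ has a cycle of length exactly $j$.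

The idea that proves it is to forget groups and use entropy. A set of density $2^{-Cn}$ has lost only $O(1)$ bits per value $\sigma(u)$. We will find a doubly stochastic matrix $P$, not far from uniform, such that independent choices $v_i\sim P(x_i,\cdot)$ for a fixed number of points $x_i$ are almost always realized by some $\sigma\in A$. Then existence of cycles becomes a question about closed walks for the matrix $PP^\top$, where positivity is available. First we make the geometry precise.

## 5. The wires

**Lemma 2 (wires).** Let $n\ge2$, $T\ge7\binom n2+8n+3$ and $g\in\{0,1,2,3\}$. For all $\sigma,\tau\in S_n$ there are finite sets $p_\sigma\subset\{0\le z\le T\}$ and $q_\tau\subset\{-1-T\le z\le-1\}$ of cells $(x,y,z)\in\mathbb Z^3$ with $0\le x\le4n-4$, $0\le y\le5$, such that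

$$\text{the components of }p_\sigma\cup q_\tau\text{ correspond to the cycles of }\tau^{-1}\sigma,\text{ a }k\text{-cycle giving exactly }ks\text{ cells},\tag{1}$$

where $s=4T+6+16n+g$. Every integer $s\ge s_0(n):=4\big(7\binom n2+8n+3\big)+6+16n$ arises from some admissible $T,g$.

*Proof.* **Step 1: the upper pattern.** This step describes the cells of $p_\sigma$.

* Columns: cells $(4i,1,z)$ for $0\le z\le T$ and $i\in[n]$.
* Wires: position $(4i',3)$ in the $(x,y)$-plane is called track $i'$, for $i'\in[n]$. At level $z=0$ a wire starts on each track. The wires run upward and are permuted by adjacent swaps so that the wire starting on track $\sigma(i)$ ends on track $i$. Bubble sort does this with at most $\binom n2$ swaps, each pair of wires being swapped at most once, since each swap removes an inversion. The $q$-th swap uses levels $a,\dots,a+6$ with $a=7(q-1)$. Wires that are not being swapped go straight up on their tracks.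
* Bridges: cells $(4i,2,T)$, joining column $i$ to track $i$ at level $T$.
* Pendants: some cells $(4i,0,z)$, $1\le z\le T$, each attached to column $i$; how many is fixed in Step 3.

A swap of wire $\mathsf P$ on track $i'$ with wire $\mathsf Q$ on track $i'+1$ is as follows.

* $\mathsf P$ goes up: $(4i',3,z)$ for $a\le z\le a+3$; across: $(x,3,a+3)$ for $4i'\le x\le4i'+4$; up: $(4i'+4,3,z)$ for $a+3\le z\le a+6$.
* $\mathsf Q$ goes up: $(4i'+4,3,z)$ for $z=a,a+1$; back: $(4i'+4,y,a+1)$ for $3\le y\le5$; up: $(4i'+4,5,z)$ for $a+1\le z\le a+3$; across: $(x,5,a+3)$ for $4i'\le x\le4i'+4$; up: $(4i',5,z)$ for $a+3\le z\le a+5$; forward: $(4i',y,a+5)$ for $3\le y\le5$; up: $(4i',3,z)$ for $z=a+5,a+6$.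

Let path $i$ consist of column $i$, its bridge, its pendants and the wire starting on track $\sigma(i)$. That wire ends at $(4i,3,T)$, next to bridge $i$. So path $i$ is connected and joins the terminals $\mathbf u_i=(4i,1,0)$ and $\mathbf v_{\sigma(i)}=(4\sigma(i),3,0)$.

**Step 2: different paths are not adjacent.** We check all pairs of kinds of cells.

Within a swap, all cells of $\mathsf P$ have $y=3$, so a cell of $\mathsf Q$ with $y=5$ is at distance $\ge2$ from $\mathsf P$. The cells of $\mathsf Q$ with $y\le4$ are of two sorts. Those over $x=4i'+4$ have $z\le a+1$; a cell of $\mathsf P$ either has $z\ge a+3$, at distance $\ge2$, or has $z<a+3$ and then $x=4i'$, at distance $\ge4$. Those over $x=4i'$ have $z\ge a+5$; a cell of $\mathsf P$ either has $z\le a+3$, or has $z>a+3$ and then $x=4i'+4$. So $\mathsf P$ and $\mathsf Q$ are at distance $\ge2$. A wire not involved in the swap has $x$-coordinate at least $4$ away from $[4i',4i'+4]$, and two such wires are at least $4$ apart. Between the last level of one swap and the next level, and at all levels above the swaps, every wire sits on its track, so two different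 wires are at least $4$ apart in $x$.

Columns and pendants have $y\le1$ and wires have $y\ge3$; columns, with their pendants, are $4$ apart in $x$. A bridge $(4i,2,T)$ has at level $T\ge7\binom n2$ only the neighbors $(4i,1,T)$ of its own column and $(4i,3,T)$ of the wire on track $i$; its other neighbors, $(4i\pm1,2,T)$ and $(4i,2,T\pm1)$, are not cells of the pattern, since the only cells with $y=2$ are the bridges.

**Step 3: equal sizes.** A straight wire has one cell per level. In a swap, $\mathsf P$ has five cells instead of one at level $a+3$, an excess of $4$. $\mathsf Q$ has three cells at levels $a+1$ and $a+5$ and five at level $a+3$, an excess of $8$. A wire takes part in at most $n-1$ swaps. So path $i$ without pendants has $(T+1)+1+(T+1)+e_i=2T+3+e_i$ cells with $0\le e_i\le8(n-1)$. Adding $8n+g'-e_i$ pendants, where $g'\in\{0,1,2,3\}$, gives every path exactly $2T+3+8n+g'$ cells. This is possible because $0\le 8n+g'-e_i\le8n+3\le T$ and there are $T$ places for pendants on each column.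

**Step 4: gluing.** Let $p_\sigma$ be the upper pattern with $g'=0$. Let $q_\tau$ be the image under $z\mapsto-1-z$ of the upper pattern for $\tau$ with $g'=g$. The only cells of $p_\sigma$ at $z=0$ are the terminals $\mathbf u_i,\mathbf v_i$, and the only cells of $q_\tau$ at $z=-1$ are their mirror images. So contacts between $p_\sigma$ and $q_\tau$ occur exactly between a terminal and its mirror image. The upper path $i$ meets at $\mathbf v_{\sigma(i)}$ the lower path $i''$ with $\tau(i'')=\sigma(i)$, that is, $i''=\tau^{-1}\sigma(i)$, and this lower path meets at $\mathbf u_{i''}$ the upper path $i''$. Hence a component consists of the upper and lower paths whose indices run through one cycle of $\tau^{-1}\sigma$, and a $k$-cycle gives $k\big(2T+3+8n\big)+k\big(2T+3+8n+g\big)=ks$ cells. As $T$ and $g$ vary, $s$ takes every value $\ge s_0(n)$. $\square$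

For a hand check, take $n=2$ and $T=7+16+3=26$, and let $\sigma$ be the transposition. The wire from track $1$ is $\mathsf Q$ and belongs to path $0$, so $e_0=8$; and $e_1=4$. The paths have $63$ and $59$ cells, and with $8$ and $12$ pendants both have $71$. With $g=1$ the lower paths have $72$ cells and $s=143$. If $\tau=\sigma$ there are two components of $143$ cells; if $\tau=\mathrm{id}$ there is one, of $286$ cells.

**Arrays in $\mathbb Z^d$, $d\ge3$.** Now we place many gadgets side by side and count labels; the point is that the constant does not depend on $n$. Use coordinates $(x,y,z,w)$, $w\in\mathbb Z^{d-3}$, put $h=T+1$ and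
$$F=[0,K)^2\times[0,h)\times[0,K)^{d-3}.$$
Place copies of the block at the base points $(4na,7b,0,2w)$ for $0\le a<\lfloor K/4n\rfloor$, $0\le b<\lfloor K/7\rfloor$, and $w$ with $2w\in[0,K)^{d-3}$, $w\ge0$. Cells of different blocks are not adjacent: they differ by at least $4$ in $x$, or at least $2$ in $y$, or at least $2$ in a coordinate of $w$. The number of blocks is
$$B=\lfloor K/4n\rfloor\,\lfloor K/7\rfloor\,\lceil K/2\rceil^{d-3}\ \ge\ \frac{K^{d-1}}{7\cdot2^dn}\qquad\text{for large }K,$$
because the left side is asymptotic to $K^{d-1}/(28\cdot 2^{d-3}n)$, which is twice the right side. For $\vec\sigma,\vec\tau\in S_n^B$ let $x_{\vec\sigma,\vec\tau}$ have $p_{\sigma_b}\cup q_{\tau_b}$ in block $b$ and $0$ elsewhere. All upper patterns lie in $F$ and all lower patterns outside it, so on $F$ the configuration depends only on $\vec\sigma$, and on $F^c$ only on $\vec\tau$.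

Let $v\in D_F$. All coordinates of $v$ are within $\rho$ of the corresponding range of $F$. Moreover some coordinate, with range $[0,q)$ say, lies in $[-\rho,\rho-1]\cup[q-\rho,q+\rho-1]$: if $v\notin F$, take a coordinate outside its range; if $v\in F$, take one that leaves its range after a change of at most $\rho$. There are at most $4\rho$ values for this coordinate. Therefore
$$|D_F|\le4\rho(K+2\rho)^{d-1}+(d-1)\,4\rho\,(K+2\rho)^{d-2}(h+2\rho)\le5\rho K^{d-1}$$
for $K$ large (depending on $\rho,h,d$). Since $K^{d-1}\le7\cdot2^dnB$, we obtain
$$|\Sigma^{D_F}|\le2^{CnB}\quad\text{for all large }K,\qquad C:=1+35\rho\,2^d\log|\Sigma|,\tag{2}$$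
and $C$ does not depend on $n$ or $h$.

## 6. Large sets of permutations look locally like products

We use Shannon entropy $H$ and the following textbook facts: $H(X)\le\log(\text{number of values})$, with equality for uniform laws; $H(X\,|\,Y)$ is the average over $y$ of $H(X\,|\,Y=y)$; the chain rule; conditioning does not increase entropy; and Pinsker's inequality, which in bits says that the total variation distance of two laws is at most $\sqrt{\frac{\ln2}{2}\,c}\le\sqrt c$, where $c$ is their relative entropy.

**Definition 6 (defect).** For a doubly stochastic $n\times n$ matrix $P$ put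
$$\Delta(P)=\frac1n\sum_{u,v}P(u,v)\log\big(nP(u,v)\big)=\frac1n\sum_u\big(\log n-H(P(u,\cdot))\big)\ge0 .$$
Examples: $\Delta=0$ if all entries are $1/n$; $\Delta=\log n$ for a permutation matrix; $\Delta=\log q$ if $q\mid n$ and $P(u,v)=q/n$ when $u,v$ are in the same one of $q$ blocks of size $n/q$, and $0$ otherwise.

**Definition 7 (product law, realizable tuples).** $\mu_P=\mu_P^{(k)}$ is the law of $(x,v)\in[n]^k\times[n]^k$ where the $x_i$ are i.i.d. uniform and, given $x$, the $v_i$ are independent with law $P(x_i,\cdot)$; so $\mu_P(x,v)=n^{-k}\prod_iP(x_i,v_i)$. For $A\subset S_n$,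
$$\mathcal S_A=\mathcal S_A^{(k)}=\{(x,v):\ \exists\,\sigma\in A\ \ \forall i\ \ \sigma(x_i)=v_i\}.$$

Example: let $A$ be the set of permutations preserving each of $q$ blocks of size $n/q$. Then $|A|=((n/q)!)^q\ge q^{-n}n!$. Take the block matrix $P$ above. Whenever the $x_i$ are distinct and the $v_i$ are distinct, $(x,v)$ is realizable (up to a set of $\mu_P$-measure $0$). Both the $x_i$ and the $v_i$ are i.i.d. uniform, so $\mu_P(\mathcal S_A^c)\le2\binom k2/n\le k^2/n$.

**Lemma 3.** For all $C>0$, $k\ge1$, $\eta>0$ there is $n_0$ such that for $n\ge n_0$ and $A\subset S_n$ with $|A|\ge2^{-Cn}n!$ there is a doubly stochastic $P$ with $\Delta(P)\le C':=6(C+2)+1$ and $\mu_P^{(k')}\big((\mathcal S_A^{(k')})^c\big)\le\eta$ for all $1\le k'\le k$.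

The obvious choice for $P(u,v)$ is the probability that a uniform $\sigma\in A$ has $\sigma(u)=v$. This does not work. Let $A=A_1\cup A_2$, where $n$ is even, $A_1$ preserves the two halves of $[n]$ and $A_2$ exchanges them. Then all entries of $P$ are $1/n$. For two independent pairs $(x_1,v_1)$, $(x_2,v_2)$ each stays in its half with probability $\frac12$, and when exactly one does, no $\sigma\in A$ realizes both; so $\mu_P^{(2)}(\mathcal S_A^c)\ge\frac12$. The cure in this example is to reveal one value of $\sigma$, after which we know which of the two sets $\sigma$ belongs to. The proof reveals values in random order until the next $k$ values are almost independent.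

*Proof.* If $(x,v)\in\mathcal S^{(k)}_A$, its first $k'$ coordinates are in $\mathcal S_A^{(k')}$, and they have law $\mu_P^{(k')}$ under $\mu_P^{(k)}$. So it suffices to treat $k'=k$.

**Step 1: the information per revealed value is nearly constant over some window.** Let $\sigma$ be uniform on $A$, and let $u_1,\dots,u_n$ be an independent uniformly random ordering of $[n]$. Put
$$h_i=H\big(\sigma(u_i)\,\big|\,u_1,\dots,u_i,\sigma(u_1),\dots,\sigma(u_{i-1})\big).$$
Since $\sigma$ is independent of the ordering, also conditioning on $u_{i+1},\dots,u_n$ changes nothing, and the chain rule gives $\sum_ih_i=H(\sigma\,|\,u_1,\dots,u_n)=\log|A|$. Dropping $u_i,\sigma(u_i)$ from the conditioning in $h_{i+1}$ does not decrease the entropy, and $(u_1,\dots,u_{i-1},u_{i+1})$ has the law of $(u_1,\dots,u_i)$; so $h_{i+1}\le h_i$. Thus $d_i:=\log n-h_i\ge0$ is nondecreasing in $i$. Since $n!\ge(n/e)^n$ and $\log e<2$,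
$$\sum_id_i=n\log n-\log|A|\le n\log n-\log n!+Cn\le(C+2)n.$$
If $i\le n/2$, more than $n/2$ indices are $\ge i$, so $d_i\cdot\frac n2\le(C+2)n$, that is, $d_i\le D:=2(C+2)$.

Let $J$ be an integer with $Jk\le n/2$. By monotonicity
$$\sum_{j=0}^{J-1}\big(d_{(j+1)k}-d_{jk+1}\big)\le d_{Jk}-d_1\le D,$$
so there is $t=jk$ with $0\le j<J$ and $d_{t+k}-d_{t+1}\le D/J$.

**Step 2: fix the revealed values.** Let $\mathcal T=(u_1,\dots,u_t,\sigma(u_1),\dots,\sigma(u_t))$ and $x_i=u_{t+i}$ for $1\le i\le k$. Given $\mathcal T=\omega$, write $U=\{u_1,\dots,u_t\}$; the restriction $\sigma|_U$ is fixed, $\sigma$ is uniform on the set $A_\omega$ of elements of $A$ with this restriction, and $(x_1,\dots,x_k)$ is an independent uniform tuple of distinct elements of $[n]\setminus U$. Put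
$$a(\omega)=\log n-H(\sigma(x_1)\,|\,x_1,\mathcal T=\omega)\ge0,$$
$$c(\omega)=\sum_{i=1}^kH(\sigma(x_i)\,|\,x_i,\mathcal T=\omega)-H(\sigma(x_1),\dots,\sigma(x_k)\,|\,x_1,\dots,x_k,\mathcal T=\omega)\ge0.$$
The mean of $a$ over $\omega$ is $\log n-h_{t+1}=d_{t+1}\le D$. In $c$, each term of the sum has mean $h_{t+1}$ by exchangeability, and by the chain rule the joint entropy has mean $\sum_{i\le k}h_{t+i}$. So the mean of $c$ is $\sum_{i\le k}(d_{t+i}-d_{t+1})\le kD/J$. By Markov's inequality, each of the events $a(\omega)>3D$ and $c(\omega)>3kD/J$ has probability at most $\frac13$. Fix $\omega$ in neither of them.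

**Step 3: the matrix $P$.** Let $P(u,v)$ be the probability that a uniform $\sigma\in A_\omega$ has $\sigma(u)=v$. Since $\sigma$ is a bijection, $P$ is doubly stochastic. The average of $\log n-H(P(u,\cdot))$ over $u\notin U$ is $a(\omega)$, so the rows outside $U$ contribute at most $3D$ to $\Delta(P)$. The rows in $U$ are deterministic and contribute $\frac tn\log n\le\frac{Jk}n\log n\le1$ for $n$ large. So $\Delta(P)\le3D+1=C'$.

**Step 4: realizability.** For fixed distinct $x_1,\dots,x_k\notin U$, let $c_x$ be the relative entropy of the law of $(\sigma(x_1),\dots,\sigma(x_k))$, with $\sigma$ uniform on $A_\omega$, with respect to $\prod_iP(x_i,\cdot)$. The measures $P(x_i,\cdot)$ are the marginals of this law, so $c_x=\sum_iH(P(x_i,\cdot))-H(\sigma(x_1),\dots,\sigma(x_k))$, and averaging over $x$ gives $\mathbb E_xc_x=c(\omega)$. By Pinsker the two laws differ by at most $\sqrt{c_x}$ in total variation. The first law is supported on $\{v:(x,v)\in\mathcal S_A\}$, so the product law gives the complement of this set mass at most $\sqrt{c_x}$. By Jensen, $\mathbb E_x\sqrt{c_x}\le\sqrt{3kD/J}$. Finally, $k$ i.i.d. uniform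 points fail to be distinct elements of $[n]\setminus U$ with probability at most $(k^2+kt)/n\le2k^2J/n$; conditionally on not failing they have the law of $x$ above. Hence
$$\mu_P(\mathcal S_A^c)\le\sqrt{3kD/J}+\frac{2k^2J}n .$$
Choose $J$ so that the first term is at most $\eta/2$; then $n_0$ so that for $n\ge n_0$ the second is at most $\eta/2$, $Jk\le n/2$ and $\frac{Jk}n\log n\le1$. These choices depend only on $C,k,\eta$. $\square$

**Truncation.** We will also need to cut off large entries of $P$. For $\kappa>1$ let $P^\kappa(u,v)=P(u,v)$ if $nP(u,v)\le\kappa$, and $0$ otherwise. Then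
$$\frac1n\sum_{u,v}(P-P^\kappa)(u,v)\le\frac{\Delta(P)+1}{\log\kappa}.\tag{3}$$
Indeed, where $nP>\kappa$ we have $P\le P\log(nP)/\log\kappa$. The sum of $\frac1nP\log(nP)$ over these entries is $\Delta(P)$ minus the sum over the other entries, and the latter is at least $-1$: since $t\log t\ge-1$ for $t\ge0$, each of the at most $n^2$ entries has $\frac1nP\log(nP)=\frac1{n^2}(nP)\log(nP)\ge-\frac1{n^2}$.

## 7. Closed walks and prescribed cycles

**Proposition 4.** For all $C>0$, $j\ge2$ there is $n_1$ such that for $n\ge n_1$ any $A\subset S_n$ with $|A|\ge2^{-Cn}n!$ contains $\sigma,\tau$ such that $\tau^{-1}\sigma$ has a cycle of length exactly $j$.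

We look for distinct $u_1,\dots,u_j$ and $v_1,\dots,v_j$ with $\sigma(u_i)=v_i=\tau(u_{i+1})$, indices mod $j$. The tuple $(u,v)$ must be realizable, and so must the rotated tuple $(u',v)$ with $u'=(u_2,\dots,u_j,u_1)$. Lemma 3 says that non-realizable tuples are rare for the product law $\mu_P$, in which each $u_i$ is tied to $v_i$. But in a closed walk $u_1\to v_1\leftarrow u_2\to v_2\leftarrow\cdots$ each $v_i$ is tied to $u_{i+1}$ too. Truncation makes the extra factors at most $\kappa/n$, so that rare for $\mu_P$ implies rare for closed walks.

*Proof.* Let $C'$ be as in Lemma 3, $\kappa=2^{2(C'+1)}$ and $\eta=4^{-j}\kappa^{-j}/8$. Apply Lemma 3 with $k=j$, and let $M=P^\kappa$. By (3), $\frac1n\sum_{u,v}M(u,v)\ge\frac12$. Put $N=MM^\top$.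

**Step 1: closed walks have substantial total weight.** Summing first over the $v_i$,
$$Z:=\sum_{u,v\in[n]^j}\prod_iM(u_i,v_i)M(u_{i+1},v_i)=\sum_u\prod_iN(u_i,u_{i+1})=\operatorname{tr}(N^j).$$
$N$ is symmetric and positive semidefinite, so $\operatorname{tr}(N^j)\ge\lambda_{\max}(N)^j$. With the all-ones vector $\mathbf 1$ and Cauchy–Schwarz over the $n$ columns,
$$\lambda_{\max}(N)\ge\frac{\mathbf 1^\top N\mathbf 1}n=\frac{\|M^\top\mathbf 1\|^2}n\ge\Big(\frac1n\sum M\Big)^2\ge\frac14 ,$$
so $Z\ge4^{-j}$.

**Step 2: the bad terms weigh less.**

* Terms with $(u,v)\notin\mathcal S_A$. Bounding the factors $M(u_{i+1},v_i)$ by $\kappa/n$, these sum to at most $(\kappa/n)^j\sum_{(u,v)\notin\mathcal S_A}\prod_iP(u_i,v_i)=\kappa^j\mu_P(\mathcal S_A^c)\le\kappa^j\eta$.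
* Terms with $(u',v)\notin\mathcal S_A$. Here $\prod_iM(u_{i+1},v_i)\le\prod_iP(u'_i,v_i)$, and bounding the factors $M(u_i,v_i)$ by $\kappa/n$ again gives at most $\kappa^j\eta$.
* Terms with $u_a=u_b$ for some $a<b$. Row and column sums of $M$ are at most $1$, so $N(u,u')\le\frac\kappa n\sum_vM(u,v)\le\frac\kappa n$, and row sums of $N$ are at most $1$. Hence all entries of all powers $N^c$, $c\ge1$, are at most $\kappa/n$. For a given pair $a<b$ the terms sum to $\sum_uN^{b-a}(u,u)N^{j-b+a}(u,u)\le n(\kappa/n)^2=\kappa^2/n$. In total this is at most $j^2\kappa^2/n$.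

Together the bad terms sum to at most $2\kappa^j\eta+j^2\kappa^2/n=\frac14\cdot4^{-j}+j^2\kappa^2/n<4^{-j}$ for large $n$.

**Step 3: conclusion.** So there are $u,v$ with distinct $u_i$ and $(u,v),(u',v)\in\mathcal S_A$: some $\sigma,\tau\in A$ satisfy $\sigma(u_i)=v_i=\tau(u_{i+1})$ for all $i$ mod $j$. Then $\tau^{-1}\sigma(u_i)=u_{i+1}$, and $(u_1\,u_2\cdots u_j)$ is a cycle of length $j$ of $\tau^{-1}\sigma$. $\square$

## 8. Proof of Theorem A

Suppose $X_S^d$ is sofic. We fix the constants in the right order. Take $\rho,\Sigma$ from Lemma 1, then $C$ from (2), then $n\ge2$ with $n\ge n_1(C,j)$ from Proposition 4. Since $\{s\in S:js\notin S\}$ is infinite, we can choose $s$ in it with $s\ge s_0(n)$; take $T,g$ realizing this $s$ in Lemma 2. Finally let $K$ be large enough for (2).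

For every $\vec\sigma\in S_n^B$, all cycles of $\sigma_b^{-1}\sigma_b$ have length $1$, so by (1) all components of $x_{\vec\sigma,\vec\sigma}$ have size $s\in S$, and $x_{\vec\sigma,\vec\sigma}\in X_S^d$. By (2) and pigeonhole there is $\mathcal A\subset S_n^B$ with $|\mathcal A|\ge(n!)^B2^{-CnB}$ on which $\ell_F(x_{\vec\sigma,\vec\sigma})$ is constant. If $A_b$ is the projection of $\mathcal A$ to coordinate $b$, then $|\mathcal A|\le\prod_b|A_b|$, so some $b$ has $|A_b|\ge2^{-Cn}n!$. By Proposition 4 there are elements of $A_b$, hence $\vec\sigma,\vec\tau\in\mathcal A$ projecting to them, such that $\tau_b^{-1}\sigma_b$ has a $j$-cycle.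

The configuration equal to $x_{\vec\sigma,\vec\sigma}$ on $F$ and to $x_{\vec\tau,\vec\tau}$ on $F^c$ is $x_{\vec\sigma,\vec\tau}$. By Lemma 1 it is in $X_S^d$. But by (1) it has a finite component with exactly $js\notin S$ cells, a contradiction. $\square$

With $S$ the odd numbers, $j=2$ and $d=3$, the set $\{s\in S:2s\notin S\}$ is all of $S$, so $X$ is not sofic.

## 9. Eventually periodic sets: flows modulo $m_i$ on one side, Theorem A on the other

We begin the proof of Theorem B with the equivalence of its two conditions. Suppose $R\ne\emptyset$ is closed under multiplication by positive integers. The positive multiples of $r$ in $\mathbb Z/m$ form the subgroup generated by $\gcd(r,m)$, so $R$ is a union of such subgroups. The positive integers whose class lies in the subgroup generated by $\gcd(r,m)$ are exactly $\gcd(r,m)\mathbb N$, so $S$ equals $\bigcup_{r\in R}\gcd(r,m)\mathbb N$ up to a finite set. Conversely, let $S$ equal $\bigcup_im_i\mathbb N$, a nonempty finite union, up to a finite set. Then $S$ is infinite, so $R\ne\emptyset$. If $r\in R$ and $j\ge1$, there are infinitely many $s\equiv r$ in $\bigcup_im_i\mathbb N$;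 then $js\equiv jr$ is again in $\bigcup_im_i\mathbb N$, and all but finitely many of these $js$ are in $S$. So $jr\in R$.

There are three cases: $R$ is nonempty and closed, or nonempty and not closed, or empty.

**Case 1: $S$ agrees with $\bigcup_{i=1}^qm_i\mathbb N$, $q\ge1$, above some bound $b_0$. Then $X_S^d$ is sofic, for any $d\ge1$.** We extend the flow of Section 2. The cover consists of configurations $x\in\{0,1\}^{\mathbb Z^d}$ with extra labels satisfying these rules.

* Each $1$-cell has a type in $\{0,\dots,q\}$, and adjacent $1$-cells have equal types.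
* Each edge between adjacent $1$-cells $v$, $v+e_a$ of type $i\ge1$ carries a flow value in $\mathbb Z/m_i$, stored at $v$, and at each cell of type $i\ge1$ outflow minus inflow equals $1\in\mathbb Z/m_i$.
* Cells of type $0$ lie in components of size $\le b_0$.
* Components of size $\le b_0$ whose size is not in $S$ are forbidden.

All rules are local. For the last two, note that a cell lies in a component of size $>b_0$ if and only if some connected set of $b_0+1$ cells with symbol $1$ contains it, and such a set lies within distance $b_0$ of the cell. The factor map erases the labels.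

The image lies in $X_S^d$: a finite component of size $\le b_0$ has size in $S$ by the last rule. A finite component of size $>b_0$ has a single type $i\ge1$; summing outflow minus inflow over its cells gives $0$, so its size is $0$ mod $m_i$ and hence lies in $S$.

The image is all of $X_S^d$: let $x\in X_S^d$. Give components of size $\le b_0$ type $0$. A finite component of size $>b_0$ has size in some $m_i\mathbb N$; give it type $i$. Take a spanning tree with a root, put flow $0$ on other edges, and on the edge from a non-root cell to its parent put the number of cells in the subtree below (and including) that cell, directed to the parent. Then outflow minus inflow is $1$ at each non-root cell, and at the root it is $1-\text{size}=1$ in $\mathbb Z/m_i$. An infinite component $G$ gets type $1$. Fix $o\in G$. As $G$ is infinite, connected and of bounded degree, for each $k\ge 1$ there is a vertex $w_k$ at distance $k$ from $o$ in $G$. Take a spanning tree of the ball of radius $k$ around $o$ in $G$, rooted at $w_k$. As before it carries a flow with divergence $1$ at every vertex of the ball except possibly $w_k$; put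 $0$ on all other edges of $G$. The divergence at a given vertex $v$ is then $1$ as soon as $k$ exceeds the distance from $o$ to $v$. By compactness these flows have a limit point as $k\to\infty$, and it has divergence $1$ everywhere.

**Case 2: $R\ne\emptyset$ is not closed. Then $X_S^d$ is not sofic for $d\ge3$.** There are $r\in R$ and $j\ge2$ with $jr\notin R$. Infinitely many $s\in S$ satisfy $s\equiv r$. As $js\equiv jr$ and $S\cap jr$ is finite, $js\notin S$ for all but finitely many of these $s$. Theorem A applies.

**Case 3: $R=\emptyset$, that is, $S$ is finite. Then $X_S^d$ is not sofic for $d\ge3$.** Theorem A does not apply, since $\{s\in S:js\notin S\}$ is finite. The remaining two sections prove this case.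

## 10. Finite $S$: gadgets with one infinite end

Since finite components of large size are now all illegal, legal configurations must be built from infinite components. We attach one infinite ray to each gadget. The gadget is then legal exactly when it is connected, that is, when $\tau^{-1}\sigma$ is an $n$-cycle. Legal pairs no longer have $\sigma=\tau$, so we must mix two different sets of permutations. The combinatorial statement needed is the following.

**Proposition 5.** For every $C>0$ there is $n_2$ such that for $n\ge n_2$ and $A,\tilde A\subset S_n$ with $|A|,|\tilde A|\ge2^{-Cn}n!$ there are $\sigma\in A$, $\tau\in\tilde A$ such that $\tau^{-1}\sigma$ is not an $n$-cycle.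

*Proof of Case 3 from Proposition 5.* Suppose $X_S^d$ is sofic with $S$ finite. Take $C$ from (2), $n\ge2$ with $n\ge n_2(C+1)$, and $T\ge7\binom n2+8n+3$ with $T>\max(S\cup\{0\})$. Use the patterns of Lemma 2 without pendants. Modify each lower pattern by adding to column $0$ of each block the infinite ray $(0,1,z)$, $z<-1-T$, in coordinates relative to the block. The ray continues lower column $0$. It is adjacent to nothing else: below level $-1-T$ there are only rays, and those of different blocks are not adjacent; a ray's only neighbor at level $-1-T$ is the cell $(0,1,-1-T)$ of lower column $0$ of its own block. On $F$ the configuration $x_{\vec\sigma,\vec\tau}$ still depends only on $\vec\sigma$, on $F^c$ only on $\vec\tau$, and (2) is unchanged because it concerns only $F$.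

If each $\tau_b^{-1}\sigma_b$ is an $n$-cycle, each block is one component, containing a ray; all components of $x_{\vec\sigma,\vec\tau}$ are infinite and $x_{\vec\sigma,\vec\tau}\in X_S^d$. If some $\tau_b^{-1}\sigma_b$ is not an $n$-cycle, it has a cycle avoiding the index $0$. The corresponding component contains no lower path of index $0$, hence no ray; it is finite with more than $T>\max (S\cup\{0\})$ cells, so $x_{\vec\sigma,\vec\tau}\notin X_S^d$.

For each $\sigma\in S_n$ there are $(n-1)!$ permutations $\tau$ such that $\tau^{-1}\sigma$ is an $n$-cycle. So there are $(n!(n-1)!)^B$ pairs $(\vec\sigma,\vec\tau)$ of the first kind. By (2), a set $\mathcal C$ of at least $(n!(n-1)!)^B2^{-CnB}$ of them has the same label $\ell_F(x_{\vec\sigma,\vec\tau})$. Let $A_b$ and $\tilde A_b$ be the projections of $\mathcal C$ to $\sigma_b$ and to $\tau_b$. As $|\mathcal C|\le\prod_b|A_b||\tilde A_b|$, some $b$ has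
$$|A_b||\tilde A_b|\ge n!(n-1)!\,2^{-Cn}=\frac{(n!)^2}n2^{-Cn}\ge(n!)^22^{-(C+1)n}.$$
Both factors are at most $n!$, so both are at least $2^{-(C+1)n}n!$. If $(\vec\sigma,\vec\tau),(\vec\sigma',\vec\tau')\in\mathcal C$, Lemma 1 gives $x_{\vec\sigma,\vec\tau'}\in X_S^d$. Hence $\tau^{-1}\sigma$ is an $n$-cycle for all $\sigma\in A_b$ and $\tau\in\tilde A_b$. This contradicts Proposition 5 with $C+1$ in place of $C$. $\square$

## 11. Two different sets: short closed walks for $PQ^\top$

To prove Proposition 5, the plan is to show that some $\tau^{-1}\sigma$ has a cycle of bounded length. We would like to repeat Section 7 with $P$ from $A$ and $Q$ from $\tilde A$. Realizability is no problem. What fails is Step 1 of Proposition 4: $P^\kappa(Q^\kappa)^\top$ is neither symmetric nor positive semidefinite, and its traces may vanish. They really can. Let $q\mid n$, let $A$ preserve each of $q$ cyclically ordered blocks of size $n/q$, and let each $\tau\in\tilde A$ map block $c+1$ onto block $c$. Then $|A|=|\tilde A|=((n/q)!)^q\ge q^{-n}n!$, and $\tau^{-1}\sigma$ maps block $c$ onto block $c+1$, so all its cycle lengths are multiples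 of $q$. With the natural block matrices, $W=PQ^\top$ moves block $c$ to block $c+1$, and $\operatorname{tr}(W^k)=0$ unless $q\mid k$. So the length $k$ must be allowed to depend on the matrices, up to a bound depending on $C$.

The way around this is to average over time. The Cesàro averages $W_m=\frac1m\sum_{i\le m}W^i$ are almost invariant under $W$. We will show that for a suitable $m$ many pairs of points are connected by $W_m$ in both directions, which makes $\operatorname{tr}(W_m^2)$ large.

**Lemma 6.** For every $C'>0$ there are $L$, $\kappa>1$, $\theta>0$ such that for all $n$ and all doubly stochastic $n\times n$ matrices $P,Q$ with $\Delta(P),\Delta(Q)\le C'$ there is $k\le L$ with $\operatorname{tr}\big((P^\kappa(Q^\kappa)^\top)^k\big)\ge\theta$.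

*Proof.* Let $\lambda$ be the uniform probability on $[n]$, let $W=PQ^\top$, which is doubly stochastic, and $W_m=\frac1m\sum_{i=1}^mW^i$. For a matrix $V$ we have $\int nV\,d\lambda^2=\frac1n\sum V$. The constants are
$$\kappa_0=2^{8(C'+1)},\quad\varepsilon=\frac3{4\kappa_0},\quad J=\lceil2/\varepsilon\rceil,\quad L_1=1,\quad L_{i+1}=\lceil2^{18}\kappa_0\varepsilon^{-4}L_i^2\rceil .$$

**Step 1: the averages keep a small defect.** Let $\phi(t)=t\log t$, a convex function; then $\Delta(V)=\frac1{n^2}\sum\phi(nV)$. If $V_1,V_2$ are doubly stochastic, then $n(V_1V_2)(x,y)=\sum_wV_2(w,y)\,nV_1(x,w)$ is a convex combination, since columns of $V_2$ sum to $1$. By Jensen, and then summing over $y$ (rows of $V_2$ sum to $1$),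
$$\sum_y\phi\big(n(V_1V_2)(x,y)\big)\le\sum_y\sum_wV_2(w,y)\phi(nV_1(x,w))=\sum_w\phi(nV_1(x,w)),$$
so $\Delta(V_1V_2)\le\Delta(V_1)$. As $W^i=P\cdot(Q^\top W^{i-1})$, we get $\Delta(W^i)\le\Delta(P)\le C'$. Since $\Delta$ is convex, $\Delta(W_m)\le C'$ for all $m\ge1$.

**Step 2: two scales with overlapping supports.** Let $E_m=\{(x,y):\frac18\le nW_m(x,y)\le\kappa_0\}$. In $\int nW_m\,d\lambda^2=1$, the entries with $nW_m<\frac18$ contribute at most $\frac18$, and those with $nW_m>\kappa_0$ contribute at most $(C'+1)/\log\kappa_0=\frac18$ by (3). Hence $\frac34\le\int_{E_m}nW_m\,d\lambda^2\le\kappa_0\lambda^2(E_m)$, and $\lambda^2(E_m)\ge\varepsilon$.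

Let $e=\sum_{i\le J}\lambda^2(E_{L_i})$. Then $e\ge J\varepsilon\ge2$. By Cauchy–Schwarz
$$\sum_{i,i'\le J}\lambda^2(E_{L_i}\cap E_{L_{i'}})=\int\Big(\sum_i1_{E_{L_i}}\Big)^2d\lambda^2\ge e^2,$$
and the terms with $i=i'$ sum to $e$. So the terms with $i\ne i'$ sum to at least $e^2-e\ge e^2/2\ge J^2\varepsilon^2/2$. There are at most $J^2$ of them, so there are $i<i'$ such that, with $p=L_i$, $m=L_{i'}$ and $E=E_p\cap E_m$,
$$\lambda^2(E)\ge\varepsilon^2/2 .$$
The $L_i$ increase, so $m\ge2^{18}\kappa_0\varepsilon^{-4}p^2$: the scale $m$ is much longer than $p$.

**Step 3: columns of $W_m$ hardly change along $p$ steps of $W$.** Let $g_z(x)=nW_m(x,z)$, $\psi(t)=\min(t,\kappa_0)$, $f_z=\psi(g_z)$ and $f(x,z)=f_z(x)$; for a function $g$ write $(Wg)(x)=\sum_yW(x,y)g(y)$. The truncation $\psi$ is there to pass from $L^1$ to $L^2$ bounds.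

Since $WW_m-W_m=\frac1m(W^{m+1}-W)$, the average over $z$ of $\|Wg_z-g_z\|_{L^1(\lambda)}$ equals $\frac1{mn}\sum_{x,z}|W^{m+1}-W|(x,z)\le\frac2m$. Fix $z$ and write $g=g_z$. As $\psi$ is concave, $W\psi(g)\le\psi(Wg)$ by Jensen. As $\lambda$ is invariant under $W$ and $\psi$ is 1-Lipschitz,
$$\|\psi(Wg)-W\psi(g)\|_1=\int(\psi(Wg)-W\psi(g))\,d\lambda=\int(\psi(Wg)-\psi(g))\,d\lambda\le\|Wg-g\|_1 .$$
Together with $\|\psi(g)-\psi(Wg)\|_1\le\|Wg-g\|_1$ this gives $\|f_z-Wf_z\|_1\le2\|Wg_z-g_z\|_1$.

Let $(X_i)$ be the Markov chain with $X_0$ uniform and transition matrix $W$; all $X_i$ are uniform. Since $0\le f_z\le\kappa_0$,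
$$\mathbb E\big(f_z(X_0)-f_z(X_1)\big)^2=2\langle f_z,f_z\rangle_\lambda-2\langle f_z,Wf_z\rangle_\lambda=2\langle f_z,f_z-Wf_z\rangle_\lambda\le2\kappa_0\|f_z-Wf_z\|_1 .$$
Averaging over $z$ gives at most $2\kappa_0\cdot2\cdot\frac2m=8\kappa_0/m$. By Minkowski's inequality in $L^2$ over $z$ and the chain, and by stationarity, the average over $z$ of $\mathbb E(f_z(X_0)-f_z(X_i))^2$ is at most $8\kappa_0i^2/m$. The pair $(X_0,X_i)$ has density $nW^i(x,y)$ with respect to $\lambda^2$. Averaging over $1\le i\le p$,
$$\int nW_p(x,y)\,\big(f(x,z)-f(y,z)\big)^2d\lambda^3(x,y,z)\le\xi:=\frac{8\kappa_0p^2}m\le\frac{\varepsilon^4}{2^{15}} .\tag{4}$$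

**Step 4: many pairs are connected in both directions.** From a typical $x$, both $y$ and $z$ can be reached on both scales. If $W_m$ leads from $x$ to $z$, and $W_p$ from $x$ to $y$, then by near-invariance $W_m$ leads from $y$ to $z$; and the roles of $y$ and $z$ can be exchanged. Precisely, let $V=\{(x,y,z):(x,y)\in E,(x,z)\in E\}$. By Cauchy–Schwarz, $\lambda^3(V)=\int\lambda\{y:(x,y)\in E\}^2d\lambda(x)\ge\lambda^2(E)^2\ge\varepsilon^4/4$.

On $E$ we have $nW_p\ge\frac18$. So on the set of triples with $(x,y)\in E$ and $|f(x,z)-f(y,z)|>\frac1{16}$ the integrand in (4) is at least $\frac18\cdot\frac1{256}=\frac1{2048}$, and this set has measure at most $2048\,\xi$. Exchanging the names of $y$ and $z$, the set with $(x,z)\in E$ and $|f(x,y)-f(z,y)|>\frac1{16}$ also has measure at most $2048\,\xi$. Since $4096\,\xi\le\varepsilon^4/8$, a subset of $V$ of measure at least $\varepsilon^4/8$ avoids both sets. On it, $(x,z)\in E\subset E_m$ gives $f(x,z)\ge\frac18$ and hence $f(y,z)\ge\frac1{16}$; likewise $f(x,y)\ge\frac18$ gives $f(z,y)\ge\frac1{16}$. As $f\le nW_m$, projecting to $(y,z)$ we obtain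
$$\lambda^2\big\{(y,z):nW_m(y,z)\ge\tfrac1{16},\ nW_m(z,y)\ge\tfrac1{16}\big\}\ge\varepsilon^4/8 .\tag{5}$$

**Step 5: truncating $P$ and $Q$.** Choose $\kappa>1$, depending only on $C'$, so large that $\delta:=\frac{C'+1}{\log\kappa}\le\frac{\varepsilon^4}{2^{11}L_J}$. Let $W'=P^\kappa(Q^\kappa)^\top\le W$ and $W'_m=\frac1m\sum_{i\le m}W'^i$. We use that for nonnegative matrices $V_1,V_2,V_3$ such that $V_1$ has column sums $\le1$ and $V_3$ has row sums $\le1$, the entries of $V_1V_2V_3$ sum to at most $\sum V_2$. Since
$$W-W'=(P-P^\kappa)Q^\top+P^\kappa(Q-Q^\kappa)^\top,$$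
(3) gives $\frac1n\sum(W-W')\le2\delta$. Since $W^i-W'^i=\sum_{a=0}^{i-1}W'^a(W-W')W^{i-1-a}$, we get $\frac1n\sum(W^i-W'^i)\le2i\delta$, and averaging, $\int n(W_m-W_m')\,d\lambda^2\le2m\delta$. By Markov's inequality $\lambda^2\{n(W_m-W'_m)\ge\frac1{32}\}\le64m\delta$. We remove from the set in (5) the pairs $(y,z)$ for which $(y,z)$ or $(z,y)$ lies in this exceptional set; the removed measure is at most $128m\delta\le128L_J\delta\le\varepsilon^4/16$. Hence the set of $(y,z)$ with $nW'_m(y,z)\ge\frac1{32}$ and $nW'_m(z,y)\ge\frac1{32}$ has measure at least $\varepsilon^4/16$, and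
$$\operatorname{tr}(W_m'^2)=\sum_{y,z}W'_m(y,z)W'_m(z,y)\ge n^2\cdot\frac{\varepsilon^4}{16}\cdot\frac1{(32n)^2}=\frac{\varepsilon^4}{16}\cdot2^{-10}=:\theta .$$

**Step 6: one good length.** $\operatorname{tr}(W_m'^2)$ is the average of $\operatorname{tr}(W'^{i+i'})$ over $1\le i,i'\le m$. So some $k=i+i'\le2m\le L:=2L_J$ has $\operatorname{tr}(W'^k)\ge\theta$. The numbers $L,\kappa,\theta$ depend only on $C'$. $\square$

*Proof of Proposition 5.* Take $C'$ from Lemma 3 and $L,\kappa,\theta$ from Lemma 6. Apply Lemma 3 to $A$ and to $\tilde A$, with $L$ in the role of $k$ there and $\eta=\theta\kappa^{-L}/4$; this gives doubly stochastic $P$ for $A$ and $Q$ for $\tilde A$. With $k\le L$ from Lemma 6, and indices mod $k$,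
$$\sum_{u,v\in[n]^k}\prod_iP^\kappa(u_i,v_i)\,Q^\kappa(u_{i+1},v_i)=\operatorname{tr}\big((P^\kappa(Q^\kappa)^\top)^k\big)\ge\theta .$$
Bounding the factors $Q^\kappa$ by $\kappa/n$, the terms with $(u,v)\notin\mathcal S_A^{(k)}$ sum to at most $\kappa^k\mu_P^{(k)}\big((\mathcal S_A^{(k)})^c\big)\le\kappa^L\eta$. Bounding the factors $P^\kappa$ by $\kappa/n$, the terms with $((u_2,\dots,u_k,u_1),v)\notin\mathcal S_{\tilde A}^{(k)}$ sum to at most $\kappa^k\mu_Q^{(k)}\big((\mathcal S_{\tilde A}^{(k)})^c\big)\le\kappa^L\eta$. (Here we use Lemma 3 for the length $k$, which was not known in advance; this is why it was stated for all $k'\le k$.) Since $2\kappa^L\eta=\theta/2<\theta$, some term is in neither group: there are $u,v$, $\sigma\in A$ and $\tau\in\tilde A$ with $\sigma(u_i)=v_i=\tau(u_{i+1})$ for all $i$ mod $k$. Then $\tau^{-1}\sigma(u_i)=u_{i+1}$, so $(\tau^{-1}\sigma)^k$ fixes $u_1$, and $u_1$ lies in a cycle of length at most $k\le L$. The $u_i$ need not be distinct, and we do not need them to be. If also $n>L$, this cycle is not an $n$-cycle. $\square$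

This proves Proposition 5, hence Case 3. The three cases are exhaustive, and Theorem B is proved. $\blacksquare$
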